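\title{Finite obstructions in the asymmetric random Rado problem}

\begin{abstract}
Let $A_1,\dots,A_r$ be Rado matrices with $m(A_1)\ge\cdots\ge m(A_r)$. Aigner-Horev and Person proved that for $p\ge Cn^{-1/m(A_1,A_2)}$, with probability tending to $1$, every $r$-coloring of the random set $[n]_p$ contains a solution of $A_ix=0$ in color $i$ for some $i$. We show that $n^{-1/m(A_1,A_2)}$ is not the threshold for this property in general: for every $r\ge2$ there are Rado matrices for which the property already holds for $p\ge n^{-\theta}$ with $\theta>1/m(A_1,A_2)$. The cause is a set of bounded size that admits no good coloring and appears in $[n]_p$ early. It is built from the points of a moment curve and a family of polynomial shears; the proof uses a Frankl--Wilson intersection bound and Janson's inequalities.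
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Rado matrices and their densities}

An $\ell\times\kappa$ integer matrix $A$ of rank $\ell$ is a \emph{Rado matrix} if every coloring of the positive integers with finitely many colors admits a monochromatic solution $x$ of $Ax=0$ with pairwise distinct entries. For Rado matrices $A_1,\dots,A_r$ and a set $S$ of positive integers we write
\[
S\to(A_1,\dots,A_r)
\]
if for every coloring of $S$ with colors $1,\dots,r$ there is a color $i$ such that $A_ix=0$ has a solution with pairwise distinct entries, all in $S$ and all of color $i$. Let $[n]_p$ be the random subset of $[n]=\{1,\dots,n\}$ that contains each element independently with probability $p=p(n)$. We ask how small $p$ can be if $[n]_p\to(A_1,\dots,A_r)$ is to hold \emph{asymptotically almost surely} (a.a.s.), that is, with probability tending to $1$ as $n\to\infty$.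

For $W\subseteq[\kappa]$ let $A_{\overline W}$ be the submatrix of $A$ formed by the columns indexed by $[\kappa]\setminus W$, with $\operatorname{rk}A_{\overline W}=0$ if $W=[\kappa]$, and put
\[
\rho_A(W)=|W|-\operatorname{rk}A+\operatorname{rk}A_{\overline W}.
\]
For Rado matrices $A$ and $B$ define
\[
m(A)=\max_{|W|\ge2}\frac{|W|-1}{\rho_A(W)-1},
\qquad
m(A,B)=\max_{|W|\ge2}\frac{|W|}{\rho_A(W)-1+1/m(B)},
\]
where $W$ runs over sets of columns of $A$. The next lemma says what $\rho_A$ measures and shows that all denominators are positive.

\begin{lemma}\label{lem:rho}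
Let $A$ and $B$ be Rado matrices and let $W$ be a set of columns of $A$.
\begin{enumerate}
\item[(i)] $\rho_A(W)$ is the dimension of the projection of $\ker A\subseteq\mathbb Q^\kappa$ to the coordinates in $W$.
\item[(ii)] If $|W|\ge2$, then $\rho_A(W)\ge2$.
\item[(iii)] $m(A,B)\le\max(m(A),m(B))$, and $m(A,B)\ge m(B)$ if $m(A)\ge m(B)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The space $\ker A$ has dimension $\kappa-\operatorname{rk}A$. The projection kills exactly the solutions supported on $[\kappa]\setminus W$, and these form a space of dimension $\kappa-|W|-\operatorname{rk}A_{\overline W}$. The difference of the two dimensions is $\rho_A(W)$.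

(ii) By (i) it suffices to take $W=\{i,j\}$. There is a solution with distinct positive entries, so if $\rho_A(W)\le1$, then all solutions satisfy $x_i=\lambda x_j$ for one fixed positive $\lambda\ne1$. The graph on the positive integers that joins $y$ to $\lambda y$ is a disjoint union of paths, and a proper $2$-coloring of it has no monochromatic solution. This contradicts the Rado property.

(iii) For positive reals, $\frac{a+a'}{b+b'}$ lies between $\frac ab$ and $\frac{a'}{b'}$. So the term of $m(A,B)$ for $W$, which is $\frac{(|W|-1)+1}{(\rho_A(W)-1)+1/m(B)}$, lies between $\frac{|W|-1}{\rho_A(W)-1}$ and $m(B)$. This gives the upper bound, and the set $W$ that attains $m(A)$ gives the lower bound.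
\end{proof}

Thus $\rho_A(W)$ counts the degrees of freedom of the entries $(x_j)_{j\in W}$ of a solution. Part (iii) gives $m(A,A)=m(A)$.

\begin{example}\label{ex:densities}
For $h\ge2$ let $B_h$ be the $1\times2h$ matrix of the equation
\[
x_1+\dots+x_h=x_{h+1}+\dots+x_{2h};
\]
it is a Rado matrix by Lemma~\ref{lem:vdw} below. All its entries are nonzero, so $\rho_{B_h}(W)=|W|$ for $W\ne[2h]$, and such a $W$ contributes $1$ to the maximum. The set $W=[2h]$ has $\rho_{B_h}(W)=2h-1$. Hence
\begin{equation}\label{eq:mB}
m(B_h)=\frac{2h-1}{2h-2},\qquad\frac1{m(B_h)}=1-\frac1{2h-1}.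
\end{equation}
The same computation for $A=(1,-2,1)$, whose solutions are the three-term arithmetic progressions, gives $m(A)=\frac{3-1}{2-1}=2$, and $m(A,B_2)=\max\bigl(\frac{2}{1+2/3},\frac{3}{1+2/3}\bigr)=\frac95$, which lies between $m(B_2)=\frac32$ and $m(A)=2$.
\end{example}

\subsection*{The predicted threshold}

The two densities come from the following heuristic. The projections to $W$ of solutions of $Ax=0$ in $[n]$ number at most $n^{\rho_A(W)}$, so $[n]_p$ is expected to contain at most $n^{\rho_A(W)}p^{|W|}$ of those with distinct entries. If this is much smaller than $np$, the expected size of $[n]_p$, then removing one element from each of them destroys all solutions at negligible cost. The two quantities balance at $p=n^{-(\rho_A(W)-1)/(|W|-1)}$, and removal is cheap for some $W$ as long as $p$ is much smaller than $n^{-1/m(A)}$.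

Now take two matrices with $m(A)\ge m(B)$. Give color $2$ to one element from each projected solution of $Ax=0$ in $[n]_p$, and color $1$ to all other elements. Color $1$ is then free of solutions of $Ax=0$, and color $2$ has density about $n^{\rho_A(W)-1}p^{|W|}$ in $[n]$. If color $2$ behaved like a random set, it would contain few solutions of $Bx=0$ as long as this density is below $n^{-1/m(B)}$, that is, as long as $p$ is below $n^{-(\rho_A(W)-1+1/m(B))/|W|}$. The best $W$ gives $p=n^{-1/m(A,B)}$.

Aigner-Horev and Person \cite{AP} proved that above this density no coloring works: if $A_1,\dots,A_r$ are Rado matrices with $m(A_1)\ge m(A_2)\ge\cdots\ge m(A_r)$, then there is a constant $C>0$ such that $[n]_p\to(A_1,\dots,A_r)$ a.a.s.\ whenever $p\ge Cn^{-1/m(A_1,A_2)}$. The problem, posed in \cite{AP}, is to prove or disprove that this bound is the threshold: for all $r\ge2$ and all Rado matrices with $m(A_1)\ge m(A_2)\ge\cdots\ge m(A_r)$ there are constants $0<c<C$ with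
\begin{equation}\label{eq:threshold}
\lim_{n\to\infty}\mathbb P\bigl[[n]_p\to(A_1,\dots,A_r)\bigr]=
\begin{cases}
1, & p\ge Cn^{-1/m(A_1,A_2)},\\
0, & p\le cn^{-1/m(A_1,A_2)}.
\end{cases}
\end{equation}
The first line of \eqref{eq:threshold} is the \emph{$1$-statement} and the second is the \emph{$0$-statement}.

\subsection*{Results}

The $0$-statement is false for every number of colors, by a polynomial factor.

\begin{theorem}\label{thm:main}
Let $r\ge2$. For every sufficiently large prime $h$ there are a Rado matrix $A$ with $m(A)>m(B_h)$ and a number $\theta>1/m(A,B_h)$ such that, for $A_1=A$ and $A_2=\dots=A_r=B_h$,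
\[
\lim_{n\to\infty}\mathbb P\bigl[[n]_p\to(A_1,\dots,A_r)\bigr]=1\qquad\text{whenever }p=p(n)\ge n^{-\theta}.
\]
\end{theorem}

These matrices are ordered as \eqref{eq:threshold} requires. For every $c>0$ the density $p=cn^{-1/m(A_1,A_2)}$ satisfies $p\ge n^{-\theta}$ for large $n$, so the limit at this density is $1$ and not $0$, and no admissible $c$ exists. The $1$-statement is unaffected, but $n^{-1/m(A_1,A_2)}$ is not the threshold in general.

The heuristic compares global counts. It does not see a set of bounded size that admits no good coloring, and a single such set inside $[n]_p$ decides the question. To count the occurrences of such a set we record its linear structure by vectors.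

\begin{definition}\label{def:config}
A \emph{configuration} is a finite set $X\subset\mathbb Z^d$ that spans $\mathbb Q^d$ and for which some $w\in\mathbb Z^d$ satisfies $\langle v,w\rangle>0$ for all $v\in X$. Its \emph{density} is
\[
m(X)=\max_{\emptyset\ne Y\subseteq X}\frac{|Y|}{\operatorname{rk}Y};
\]
here $\operatorname{rk}Y\ge1$ because $0\notin X$. The configuration is \emph{Ramsey for $(A_1,\dots,A_r)$} if for every coloring of $X$ with colors $1,\dots,r$ there are a color $i$ and pairwise distinct vectors $v_1,v_2,\ldots\in X$ of color $i$, one for each column of $A_i$, with $\sum_j(A_i)_{lj}v_j=0$ for every row $l$ of $A_i$.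
\end{definition}

Each $x\in\mathbb Z^d$ yields a \emph{copy} $(\langle v,x\rangle)_{v\in X}$ of $X$ in the integers, and every linear relation among the vectors holds among the corresponding integers. The vector $w$ guarantees copies with positive entries; the set $\{1,-1\}\subset\mathbb Z$ has none. The part of a copy indexed by $Y$ has $\operatorname{rk}Y$ degrees of freedom, so about $n^{\operatorname{rk}Y}p^{|Y|}$ such parts are expected in $[n]_p$, and this number is large for every $Y$ precisely when $pn^{1/m(X)}$ is large.

\begin{theorem}\label{thm:config}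
Let $A_1,\dots,A_r$ be Rado matrices.
\begin{enumerate}
\item[(a)] If $X$ is a Ramsey configuration and $pn^{1/m(X)}\to\infty$, then $\mathbb P[[n]_p\to(A_1,\dots,A_r)]\to1$.
\item[(b)] If $X$ is a Ramsey configuration, $c>0$ and $p\ge cn^{-1/m(X)}$, then $\liminf\mathbb P[[n]_p\to(A_1,\dots,A_r)]>0$.
\item[(c)] Let $K\in\mathbb N$ and $\alpha>0$. If all Ramsey configurations with at most $K$ elements have $m(X)\ge\alpha$, and $p=o(n^{-1/\alpha})$, then a.a.s.\ no $S\subseteq[n]_p$ with $|S|\le K$ satisfies $S\to(A_1,\dots,A_r)$.
\end{enumerate}
\end{theorem}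

\begin{example}\label{ex:ap}
Let $A=(1,-2,1)$ and $X=\{(1,i):0\le i<q\}$ with $q\ge2$. The copies $(x_1+ix_2)_i$ are the $q$-term progressions. One vector has rank $1$ and two or more have rank $2$, so $m(X)=q/2$. By van der Waerden's theorem (recalled in Section~\ref{sec:criterion}), $X$ is Ramsey for $(A,A)$ if $q$ is large. This needs $q\ge9$, since the color classes $\{0,1,4,5\}$ and $\{2,3,6,7\}$ contain no three-term progression. So $m(X)\ge\frac92>2=m(A,A)$: this obstruction appears at $p\approx n^{-2/q}$, long after the $1$-statement has taken effect.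
\end{example}

By Theorem~\ref{thm:config}(b), the $0$-statement can hold only if every Ramsey configuration has $m(X)>m(A_1,A_2)$. We prove Theorem~\ref{thm:main} by constructing a Ramsey configuration with $m(X)<m(A_1,A_2)$ and applying part (a); parts (b) and (c) are not used for it. Section~\ref{sec:config} proves Theorem~\ref{thm:config}. Section~\ref{sec:criterion} reduces Theorem~\ref{thm:main} to four conditions on a pair $H\subseteq X$ and shows what they force on the shape of $X$. Sections~\ref{sec:X}--\ref{sec:H} construct the pair, and Section~\ref{sec:end} concludes.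

\section{Ramsey configurations in the random set}\label{sec:config}

All counts in this section rest on one observation.

\begin{lemma}\label{lem:lattice}
If $F\subseteq\mathbb R^d$ is an affine subspace of dimension $e$ and $J\subset\mathbb R$ is finite, then $|F\cap J^d|\le|J|^e$.
\end{lemma}

\begin{proof}
A matrix whose rows form a basis of the direction space of $F$ has $e$ independent columns. The projection to these $e$ coordinates is injective on $F$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:config}\,(a) and (b)]
Let $X\subset\mathbb Z^d$ be a Ramsey configuration. We show by the second moment method that $[n]_p$ contains a copy of $X$ with distinct entries.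

\emph{Counting copies.} The set $O=\{x\in\mathbb R^d:0<\langle v,x\rangle<1\text{ for all }v\in X\}$ is open. It contains $\varepsilon w$ for small $\varepsilon>0$, and it is bounded because $X$ spans, say $O\subseteq[-R,R]^d$. It contains a closed cube of some side $\eta>0$, so $nO$ contains at least $(\eta n-1)^d$ integer points when $\eta n\ge1$. Let $G_n$ be the set of $x\in nO\cap\mathbb Z^d$ for which the numbers $\langle v,x\rangle$, $v\in X$, are pairwise distinct; these numbers are integers in $(0,n)$. The discarded points lie on the hyperplanes $\langle v-v',x\rangle=0$ with $v\ne v'$, and each of these contains at most $(2Rn+1)^{d-1}$ points of $nO\cap\mathbb Z^d$ by Lemma~\ref{lem:lattice}. Hence $|G_n|\ge(\eta n-1)^d-|X|^2(2Rn+1)^{d-1}\ge\gamma n^d$ for some $\gamma>0$ and all large $n$.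

\emph{One copy suffices.} For $x\in G_n$ put $S_x=\{\langle v,x\rangle:v\in X\}\subseteq[n]$, so $|S_x|=|X|$. A coloring of $S_x$ induces a coloring of $X$, which yields distinct $v_1,v_2,\dots$ of some color $i$ with $\sum_j(A_i)_{lj}v_j=0$ for all $l$. Taking the inner product with $x$ gives a solution of $A_iy=0$ with distinct entries $y_j=\langle v_j,x\rangle\in S_x$ of color $i$. So $S_x\to(A_1,\dots,A_r)$, and $[n]_p\to(A_1,\dots,A_r)$ whenever $S_x\subseteq[n]_p$.

\emph{Second moment.} Let $Z$ be the number of $x\in G_n$ with $S_x\subseteq[n]_p$. Then $\mathbb EZ=|G_n|p^{|X|}$ and $\mathbb EZ^2=\sum_{x,x'\in G_n}p^{|S_x\cup S_{x'}|}$. The pairs with $S_x\cap S_{x'}=\emptyset$ contribute at most $|G_n|^2p^{2|X|}=(\mathbb EZ)^2$. For any other pair let $Y=\{v\in X:\langle v,x'\rangle\in S_x\}\ne\emptyset$ and define $\sigma:Y\to X$ by $\langle v,x'\rangle=\langle\sigma(v),x\rangle$. Then $|S_x\cup S_{x'}|=2|X|-|Y|$. Given $x$, $Y$ and $\sigma$, the equations $\langle v,x'\rangle=\langle\sigma(v),x\rangle$, $v\in Y$, confine $x'$ to an affine subspace of dimension $d-\operatorname{rk}Y$,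 which leaves at most $(2Rn+1)^{d-\operatorname{rk}Y}\le(2R+1)^dn^{d-\operatorname{rk}Y}$ choices. There are at most $|X|^{|X|}$ maps $\sigma$. With $c_1=|X|^{|X|}(2R+1)^d/\gamma$ we obtain, for large $n$,
\[
\frac{\mathbb EZ^2}{(\mathbb EZ)^2}\le1+c_1\sum_{\emptyset\ne Y\subseteq X}\frac1{n^{\operatorname{rk}Y}p^{|Y|}}\le1+c_1\sum_{\emptyset\ne Y\subseteq X}\bigl(n^{1/m(X)}p\bigr)^{-|Y|},
\]
where the last step uses $\operatorname{rk}Y\ge|Y|/m(X)$. In case (a) the right side tends to $1$, and Chebyshev's inequality gives $\mathbb P[Z=0]\le\mathbb EZ^2/(\mathbb EZ)^2-1\to0$. In case (b) the right side is at most $1+c_1\sum_Yc^{-|Y|}$, and the Cauchy--Schwarz inequality gives $\mathbb P[Z>0]\ge(\mathbb EZ)^2/\mathbb EZ^2$, which is bounded below by a positive constant.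
\end{proof}

For part (c) we go in the other direction and pass from a set $S$ of integers to a configuration. The integers in $S$ may satisfy many accidental relations, so we keep only the relations that the property $S\to(A_1,\dots,A_r)$ can use. This leaves boundedly many configurations to consider.

\begin{proof}[Proof of Theorem~\ref{thm:config}\,(c)]
Let $S=\{z_1,\dots,z_a\}\subseteq[n]$ have $a\le K$ elements and satisfy $S\to(A_1,\dots,A_r)$. Consider the systems $A_i(y_{j_1},y_{j_2},\dots)^\top=0$ in the unknown $y\in\mathbb Q^a$, where $i\in[r]$ and $j_1,j_2,\ldots\in[a]$ are distinct. Let $V\subseteq\mathbb Q^a$ be the common solution space of those systems that hold for $z=(z_1,\dots,z_a)$; thus $z\in V$. Take a basis $u_1,\dots,u_d\in\mathbb Z^a$ of $V$ and put $v_j=(u_1(j),\dots,u_d(j))\in\mathbb Z^d$ for $j\in[a]$.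

We claim that $X=\{v_1,\dots,v_a\}$ is a Ramsey configuration. Write $z=\sum_ex_eu_e$ with $x\in\mathbb Q^d$; then $\langle v_j,x\rangle=z_j$. Hence the $v_j$ are distinct, and a positive multiple of $x$ is integral and serves as $w$. The $v_j$ span $\mathbb Q^d$ because they are the columns of the matrix with the independent rows $u_1,\dots,u_d$. A coloring of $X$ induces one of $S$. The resulting monochromatic solution in $S$ is one of the systems that define $V$, so this system holds for every $u_e$, which means that it holds for the vectors $v_j$.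

By hypothesis $m(X)\ge\alpha$, so some nonempty $Y\subseteq[a]$ has $|Y|\ge\alpha\rho$, where $\rho=\operatorname{rk}\{v_j:j\in Y\}\ge1$ is the dimension of the projection of $V$ to $\mathbb Q^Y$. The vector $z|_Y$ lies in this projection and has distinct entries in $[n]$.

The number of triples $(a,V,Y)$ that arise in this way is bounded in terms of $K$ and the $A_i$, because $V$ is determined by a subset of a bounded set of systems. For each triple, Lemma~\ref{lem:lattice} gives at most $n^\rho$ vectors in $[n]^Y$ in the projection, and each one with distinct entries has all its entries in $[n]_p$ with probability $p^{|Y|}\le p^{\alpha\rho}$. So the probability that $[n]_p$ contains a set $S$ as above is at most $O(1)\max_{1\le\rho\le K}(np^\alpha)^\rho$, which tends to $0$ since $np^\alpha\to0$.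
\end{proof}

\section{What a counterexample needs}\label{sec:criterion}

\subsection*{The matrix of a set of vectors}

We have to choose both the configuration $X\subset\mathbb Z^d$ and the matrix $A$. A Ramsey configuration must itself contain a solution of $Ax=0$ (color everything $1$), and $m(A,B)$ is large when solutions of $Ax=0$ have many entries and few degrees of freedom. This suggests letting $A$ encode all linear relations of a large subset $H\subseteq X$.

Let $H\subset\mathbb Z^d$ be a finite set that spans $\mathbb Q^d$ and has $|H|>d$. The relations $\{\lambda\in\mathbb Q^H:\sum_{v\in H}\lambda_vv=0\}$ form a space of dimension $|H|-d\ge1$. Let $A_H$ be an integer matrix, with columns indexed by $H$, whose rows form a basis of this space. The space $\{(\langle v,x\rangle)_{v\in H}:x\in\mathbb Q^d\}$ has dimension $d$ and lies in $\ker A_H$, which has dimension $|H|-(|H|-d)=d$; so the two are equal. The solutions of $A_Hy=0$ are the copies of $H$.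

To see that such matrices are Rado matrices we use \emph{van der Waerden's theorem}: for every finite coloring of the positive integers and every $u\ge1$ there are $b,\lambda\ge1$ such that $b,b+\lambda,\dots,b+u\lambda$ all have the same color.

\begin{lemma}\label{lem:vdw}
Let $A$ be an $\ell\times\kappa$ integer matrix of rank $\ell$ whose kernel contains the all-ones vector $\mathbf 1$ and an integer vector $u$ with pairwise distinct entries. Then $A$ is a Rado matrix. In particular this holds for $B_h$, $h\ge2$, and for $A_H$ if every vector in $H$ has first coordinate $1$.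
\end{lemma}

\begin{proof}
Subtracting a multiple of $\mathbf 1$, we may assume $\min u=0$. Given a finite coloring, take a monochromatic progression $b,b+\lambda,\dots,b+\lambda\max u$. Then $b\mathbf 1+\lambda u$ is a monochromatic solution with distinct entries.

For $B_h$ take $u=(0,1,\dots,h-2,h^2-1;\,h-1,h,\dots,2h-2)$: both halves have sum $\frac32h(h-1)$, and $h^2-1>2h-2$. For $A_H$, the choice $x=(1,0,\dots,0)$ gives $\mathbf 1$. The hyperplanes $\langle v-v',x\rangle=0$ with $v\ne v'$ in $H$ do not cover $\mathbb Z^d$, by Lemma~\ref{lem:lattice} applied in a large box, and an integer point $x$ off all of them gives $u$.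
\end{proof}

\subsection*{The criterion}

If $X$ is its own densest part, copies of $X$ appear at $p\approx n^{-d/|X|}$. The predicted threshold for $(A_H,B)$ is at least $n^{-(d-\varepsilon)/|H|}$ with $\varepsilon=1-1/m(B)$, as the term $W=H$ shows. So the obstruction comes first if $|H|/|X|>1-\varepsilon/d$: the set $H$ must be almost all of $X$. For $X$ to be Ramsey we then want two things. Subsets of $X$ without a solution of $Bx=0$ should be small, so that in a potential good coloring all but a few points have color $1$; and $H$ should have a linear image inside $X$ that avoids any given small set.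

\begin{proposition}\label{prop:criterion}
Let $r,h\ge2$ and $b\ge1$ be integers. Let $X\subset\mathbb Z^d$ be a finite set that spans $\mathbb Q^d$ and whose vectors all have first coordinate $1$, and let $H\subseteq X$. Suppose that:
\begin{enumerate}
\item[(C1)] $m(X)=|X|/d\ge2$;
\item[(C2)] every subset of $X$ with at least $b$ elements contains disjoint $h$-element subsets $F_1,F_2$ with $\sum_{v\in F_1}v=\sum_{v\in F_2}v$;
\item[(C3)] $|X\setminus H|<\dfrac{|X|}{d(2h-1)}$;
\item[(C4)] for every $T\subseteq X$ with $|T|\le(r-1)(b-1)$ there is a linear map $g:\mathbb Q^d\to\mathbb Q^d$, injective on $H$, with $g(H)\subseteq X\setminus T$.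
\end{enumerate}
Then $H$ spans $\mathbb Q^d$ and $|H|>d$, the matrix $A=A_H$ is a Rado matrix with
\[
m(A)>m(B_h)\qquad\text{and}\qquad m(A,B_h)>m(X),
\]
and $X$ is a Ramsey configuration for $(A,B_h,\dots,B_h)$ with $r$ entries.
\end{proposition}

\begin{proof}
The vector $w=(1,0,\dots,0)$ shows that $X$ is a configuration, and $d\ge2$ because $|X|\ge2$. By (C1), a subset of $X$ of rank at most $d-1$ has at most $(1-\frac1d)|X|$ elements, and $|H|$ exceeds this by (C3); so $H$ spans. Also $|H|>\frac56|X|\ge\frac53d>d$, since $d(2h-1)\ge6$. So $A$ is defined, and it is a Rado matrix by Lemma~\ref{lem:vdw}.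

For $W=H$ we have $\rho_A(W)=|H|-(|H|-d)+0=d$. By \eqref{eq:mB}, (C3) and (C1),
\[
m(A,B_h)\ge\frac{|H|}{d-\frac1{2h-1}}>\frac{|X|\bigl(1-\frac1{d(2h-1)}\bigr)}{d\bigl(1-\frac1{d(2h-1)}\bigr)}=\frac{|X|}d=m(X).
\]
In particular $m(A,B_h)>2>m(B_h)$, so Lemma~\ref{lem:rho}(iii) gives $m(A)\ge m(A,B_h)>m(B_h)$.

Color $X$ with colors $1,\dots,r$ and let $T_i$ be the class of color $i$. If $|T_i|\ge b$ for some $i\ge2$, then (C2) gives $2h$ distinct vectors of color $i$ that solve $B_hx=0$. Otherwise $T=T_2\cup\dots\cup T_r$ has at most $(r-1)(b-1)$ elements, and (C4) gives $g$ with $g(H)\subseteq X\setminus T=T_1$. The vectors $g(v)$, $v\in H$, are distinct, and every row $\lambda$ of $A$ satisfies $\sum_v\lambda_vg(v)=g\bigl(\sum_v\lambda_vv\bigr)=0$. So they form a solution of $Ax=0$ in color $1$.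
\end{proof}

The conditions explain the choice of $B_h$. The room $1/(d(2h-1))$ in (C3) shrinks only linearly in $h$, while (C2) will hold with $b=4h$ for sets $X$ whose size is exponential in $h$.

\subsection*{Progressions: the idea and the obstacle}

The smallest case is $d=2$ and $X$ a progression, where we write $i$ for the vector $(1,i)$. The translation $i\mapsto i+s$ is linear on these vectors: $(x_1,x_2)\mapsto(x_1,sx_1+x_2)$.

\begin{example}\label{ex:seven}
Let $X=\{1,\dots,7\}$ and $H=\{1,2,4,5\}$. We may take
\[
A_H=\begin{pmatrix}2&-3&1&0\\0&1&-3&2\end{pmatrix},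
\]
since both rows are orthogonal to $(1,1,1,1)$ and $(1,2,4,5)$. The translates $H$, $H+1=\{2,3,5,6\}$ and $H+2=\{3,4,6,7\}$ lie in $X$, and $H+s$ avoids the residue class of $s$ modulo $3$. So if at most one term of a seven-term progression fails to have color $1$, then color $1$ contains a solution of $A_Hy=0$.
\end{example}

Here $H$ misses three of the seven points, which is too many for (C3). This is easily repaired: let $X=\{0,\dots,q-1\}$ and let $H$ consist of the non-multiples of $M$ in $\{0,\dots,q-M\}$. The translates $H+s$ with $0\le s<M$ lie in $X$, every point is avoided by one of them, and $|X\setminus H|\le M+q/M$ is a small fraction of $q$ if $M$ and $q/M$ are large. The two losses, a margin that keeps the images inside $X$ and a sparse set of holes into which the bad point is steered, will both reappear. The difficulty is that we must avoid not one point but $t=(r-1)(b-1)$ points at once, and this takes many maps.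

Assume (C1), (C3) and (C4) with $t\ge1$, and let $\Phi$ be the set of linear maps that send $H$ injectively into $X$. Every $T\subseteq X$ with $|T|\le t$ lies in one of the sets $X\setminus g(H)$, $g\in\Phi$, each of size $|X\setminus H|$. So $t\le|X\setminus H|$ and
\[
|\Phi|\ge\binom{|X|}t\Big/\binom{|X\setminus H|}t\ge\Bigl(\frac{|X|}{|X\setminus H|}\Bigr)^t>\bigl(d(2h-1)\bigr)^t.
\]
A map in $\Phi$ is determined by the images of a basis contained in $H$, so $|\Phi|\le|X|^d$ and
\begin{equation}\label{eq:count}
|X|^d>\bigl(d(2h-1)\bigr)^t.
\end{equation}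
This rules out progressions. The powers of $2$ in $X=\{0,\dots,q-1\}$ have distinct subset sums and number at least $\log_2q$, so (C2) forces $t\ge b-1\ge\log_2q$. Then the right side of \eqref{eq:count} is at least $6^{\log_2q}>q^2$.

It also tells us where to look. Our proof of (C2) gives $b=4h$ and needs $|X|<(3/2)^h$. Then \eqref{eq:count} forces $d$ to be at least of order $\ln h$, and the number of maps to be at least $e^{h\ln h}$. We therefore take a grid of points $(i,j)$ with long columns, of length $e^{h/4+o(h)}$, and slide column $i$ vertically by $P(i)$, where $P$ is a polynomial of degree less than $k\approx\ln h$ with coefficients below $N\approx e^{h/4}$. There are $N^k$ such shears. They become linear once $(i,j)$ is represented by the vector $(1,i,\dots,i^{k-1},j)$, and they move any $k$ columns independently in the sense that $P$ is determined by its values on them. The price is the dimension $d=k+1$, which costs only a factor of order $\ln h$ in (C3).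

\section{The configuration}\label{sec:X}

\subsection*{Parameters}

Fix $r\ge2$, let $h$ be a large prime, and put
\[
t=4rh,\qquad k=\lceil128\,r\ln h\rceil,\qquad d=k+1,\qquad\delta=\frac1{16dh},\qquad M=8d^2h,
\]
\[
q_1=M^k,\qquad q=8dh\,q_1,\qquad N=\lceil e^{h/4}\rceil,\qquad Q_1=Nq^k,\qquad Q=8dh\,Q_1.
\]
The grid will have $q$ columns of length $Q$; horizontal shifts are less than $q_1$ and vertical shifts less than $Q_1$; and $t$ is the number of points to be avoided. The values are chosen so that each of the four losses in the construction of $H$ is at most a $1/(8dh)$ fraction of the grid: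
\begin{equation}\label{eq:losses}
\frac{q_1}q=\frac{Q_1}Q=2\delta=\frac1{8dh},\qquad\frac kM<\frac1{8dh}.
\end{equation}

\begin{lemma}\label{lem:param}
For fixed $r$ and all sufficiently large $h$:
\begin{enumerate}
\item[(P1)] $4t\ln(1/\delta)\le k\ln N$;
\item[(P2)] $(2h)^kq^{k^2}Q<(3/2)^h$, and hence $qQ+1\le(3/2)^h$;
\item[(P3)] $\xi:=t^2N^{-1/2}\le\frac12$ and $(3/2)^{ht}\exp\bigl(-N^{1/2}/(6t^2)\bigr)<\frac12$.
\end{enumerate}
\end{lemma}

\begin{proof}
Implied constants depend only on $r$. We have $k=O(\ln h)$, $\ln M=O(\ln h)$ and $\ln q=\ln(8dh)+k\ln M=O(\ln^2h)$.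

(P1) For large $h$ we have $16d\le h$, so $\ln(1/\delta)=\ln(16dh)\le2\ln h$. Since $\ln N\ge h/4$, we get $4t\ln(1/\delta)/\ln N\le16rh\cdot2\ln h\cdot4/h=128\,r\ln h\le k$.

(P2) The logarithm of the left side is $k\ln(2h)+k^2\ln q+\ln(8dh)+\ln N+k\ln q=\frac h4+O(\ln^4h)$, and $\ln(3/2)>\frac14$. The second claim follows from $qQ+1\le2qQ\le(2h)^kq^{k^2}Q$.

(P3) We have $N^{1/2}\ge e^{h/8}$, while $t^2$ and $ht\cdot t^2$ are polynomial in $h$. So $\xi\to0$ and $ht\ln(3/2)-N^{1/2}/(6t^2)\to-\infty$.
\end{proof}

Condition (P1) implies $\delta^{-t}\le N^{k/4}$, the positive counterpart of \eqref{eq:count}: there are far more shears than the count demands. From now on $h$ is a prime large enough for Lemma~\ref{lem:param}.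

\subsection*{The grid and its density}

For $(i,j)\in\mathbb Z^2$ put
\[
v(i,j)=(1,i,i^2,\dots,i^{k-1},j)\in\mathbb Z^d .
\]
As $k\ge2$, the map $v$ is injective, and we identify $(i,j)$ with $v(i,j)$. \emph{Column $i$} is the set of points with first index $i$. Let
\[
X=\{(i,j)\in\mathbb Z^2:0\le i<q,\ 0\le j<Q\}.
\]
We use the Vandermonde determinant in two equivalent forms: for distinct integers $i_1,\dots,i_\nu$ the vectors $(1,i_l,\dots,i_l^{\nu-1})$, $l\in[\nu]$, are linearly independent, and a rational polynomial of degree less than $\nu$ is determined by its values at $i_1,\dots,i_\nu$.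

\begin{lemma}\label{lem:density}
The set $X$ spans $\mathbb Q^d$ and $m(X)=|X|/d\ge2$.
\end{lemma}

\begin{proof}
Let $\emptyset\ne Y\subseteq X$ meet exactly $\nu$ columns. The projection of $Y$ to the first $k$ coordinates consists of $\nu$ vectors $(1,i,\dots,i^{k-1})$, any $k$ or fewer of which are independent, so it has rank $\min(\nu,k)$.

If $Y$ has at most one point in each column, then $|Y|=\nu\le q$ and $\operatorname{rk}Y\ge\min(\nu,k)$, so $|Y|/\operatorname{rk}Y\le\max(1,q/k)$. Otherwise the difference of two points in one column shows that $(0,\dots,0,1)$ is in the span of $Y$, and therefore $\operatorname{rk}Y=\min(\nu,k)+1$. For $\nu\le k$ this gives $|Y|/\operatorname{rk}Y\le\nu Q/(\nu+1)<Q$, and for $\nu>k$ it gives $|Y|/\operatorname{rk}Y\le qQ/(k+1)$.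

Since $q\ge k+1$ we have $1\le Q\le qQ/(k+1)$, and since $Q\ge2\ge(k+1)/k$ we have $q/k\le qQ/(k+1)$. So every $Y$ has $|Y|/\operatorname{rk}Y\le qQ/d$. The set $Y=X$ has $\nu=q>k$, hence rank $d$, and attains the bound, which is at least $Q\ge2$.
\end{proof}

\subsection*{Shifts and shears}

For $s\in\mathbb Z$ and $P(i)=\sum_{e<k}a_ei^e\in\mathbb Z[i]$ define
\[
\varphi_{s,P}(i,j)=(i+s,\,j+P(i)).
\]
This map is injective on $\mathbb Z^2$, because the image determines $i$ and then $j$. It is the restriction of a linear map $g_{s,P}$ of $\mathbb Q^d$, that is, $g_{s,P}\,v(i,j)=v(\varphi_{s,P}(i,j))$ for all $i,j$: each coordinate of the right side, namely $(i+s)^e=\sum_{f\le e}\binom efs^{e-f}i^f$ for $e<k$ and $j+\sum_{e<k}a_ei^e$, is a linear form in $1,i,\dots,i^{k-1},j$ whose coefficients depend only on $s$ and $P$. For instance, with $k=2$,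
\[
\begin{pmatrix}1&0&0\\s&1&0\\a_0&a_1&1\end{pmatrix}\begin{pmatrix}1\\i\\j\end{pmatrix}=\begin{pmatrix}1\\i+s\\j+a_0+a_1i\end{pmatrix}.
\]

\section{Subsets without a solution of $B_hx=0$}\label{sec:B}

We prove (C2) with $b=4h$. The pigeonhole principle gives two $h$-subsets with equal sums, but they may intersect, and canceling the common elements leaves a solution of $B_{h'}x=0$ with an uncontrolled $h'\le h$. We work instead with $2h$-subsets of a $4h$-set: pigeonholing gives a large family with a common sum, and in a large family two members meet in exactly $h$ elements. This is the only place where $h$ must be prime.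

\begin{lemma}[Frankl--Wilson]\label{lem:fw}
Let $h$ be a prime and let $\mathcal F$ be a family of $2h$-subsets of a $4h$-set $T$ in which no two members meet in exactly $h$ elements. Then $|\mathcal F|\le\binom{4h}h$.
\end{lemma}

\begin{proof}
The idea is to tell $|F\cap F'|$ from $|F|$ modulo $h$. Disjoint members would spoil this, so we delete one set from each complementary pair inside $\mathcal F$ and obtain $\mathcal F'$ with $|\mathcal F'|\ge|\mathcal F|/2$. Distinct $F,F'\in\mathcal F'$ are neither equal nor complementary, so $1\le|F\cap F'|\le2h-1$, and $|F\cap F'|\ne h$; hence $|F\cap F'|\not\equiv0\pmod h$. On the other hand $|F|=2h\equiv0\pmod h$.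

Over the field $\mathbb F_h$, in variables $x_u$ with $u\in T$, expand $\prod_{\lambda=1}^{h-1}\bigl(\lambda-\sum_{u\in F}x_u\bigr)$ and replace every power $x_u^e$ with $e\ge1$ by $x_u$. The result $f_F$ is a multilinear polynomial of degree at most $h-1$ with the same values on $0/1$-vectors as the product. At the indicator vector $1_{F'}$ of $F'\in\mathcal F'$ it takes the value $\prod_{\lambda=1}^{h-1}(\lambda-|F\cap F'|)$, which is $(h-1)!\ne0$ for $F'=F$ and $0$ for $F'\ne F$. Evaluating a relation $\sum_F\beta_Ff_F=0$ at $1_{F'}$ gives $\beta_{F'}=0$, so the $f_F$ are linearly independent, and $|\mathcal F'|\le\sum_{i<h}\binom{4h}i$, the number of multilinear monomials of degree less than $h$. For $1\le i\le h$ we have $\binom{4h}{i-1}/\binom{4h}i=\frac i{4h-i+1}\le\frac13$. So the sum is at most $\bigl(\frac13+\frac19+\cdots\bigr)\binom{4h}h=\frac12\binom{4h}h$, and $|\mathcal F|\le2|\mathcal F'|\le\binom{4h}h$.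
\end{proof}

\begin{lemma}\label{lem:Bfree}
Every $T\subseteq X$ with $|T|\ge4h$ contains disjoint $h$-subsets $F_1,F_2$ with $\sum_{v\in F_1}v=\sum_{v\in F_2}v$.
\end{lemma}

\begin{proof}
We may assume $|T|=4h$. Consider the sum $\sum_{v\in F}v$ for a $2h$-subset $F\subseteq T$. Its first coordinate is $2h$. For $1\le e\le k-1$ the coordinate $\sum i^e$ is an integer in $[0,2h(q-1)^e]$ and takes at most $2hq^e$ values. The last coordinate is an integer in $[0,2h(Q-1)]$ and takes at most $2hQ$ values. So the sum takes at most $(2h)^kq^{k(k-1)/2}Q<(3/2)^h$ values, by (P2). On the other hand,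
\[
\binom{4h}{2h}\Big/\binom{4h}h=\frac{h!\,(3h)!}{(2h)!\,(2h)!}=\prod_{i=1}^h\frac{2h+i}{h+i}\ge\Bigl(\frac32\Bigr)^h,
\]
because $2(2h+i)\ge3(h+i)$ for $i\le h$. Hence more than $\binom{4h}h$ of the $2h$-subsets of $T$ have the same sum. By Lemma~\ref{lem:fw}, two of them, $F$ and $F'$, satisfy $|F\cap F'|=h$. Take $F_1=F\setminus F'$ and $F_2=F'\setminus F$.
\end{proof}

\section{Moving $H$ off a small set}\label{sec:H}

The goal of this section is (C3) and (C4).

\begin{proposition}\label{prop:H}
There is $H\subseteq X$ with $|X\setminus H|<\frac{|X|}{d(2h-1)}$ such that for every $T\subseteq X$ with $|T|\le t$ there are $s\in\mathbb Z$ and $P\in\mathbb Z[i]$ with $\deg P<k$ and $\varphi_{s,P}(H)\subseteq X\setminus T$.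
\end{proposition}

Let $\mathcal P$ be the set of polynomials $\sum_{e<k}a_ei^e$ with all $a_e\in\{0,\dots,N-1\}$, so $|\mathcal P|=N^k$. For $0\le i<q$ and $P\in\mathcal P$,
\begin{equation}\label{eq:Pbound}
0\le P(i)\le(N-1)\sum_{e<k}(q-1)^e\le(N-1)\sum_{e<k}\binom{k-1}e(q-1)^e=(N-1)q^{k-1}<Q_1 .
\end{equation}
The plan is to punch a random set $D$ of holes of density $\delta$ into the grid and to find a shear under which all preimages of points of $T$ fall into holes. For a fixed $P$ this has probability $\delta^{|T|}$, so the expected number of good shears is at least $N^k\delta^t\ge N^{3k/4}$. The expectation misleads when $T$ has many points in one column. A shear moves that column to one of at most $Q_1$ positions, so $\nu$ points of the column fall into holes with probability at most $Q_1\delta^\nu$. Since $\ln Q_1=\frac h4+o(h)$ and $\ln(1/\delta)\ge\ln h$, this is tiny once $\nu\ge h/\ln h$, which is far below $t$. Such columns are few, however, and we treat them as in Example~\ref{ex:seven}: we delete whole columns from the grid and use the horizontal shift to put the crowded columns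 of $T$ onto deleted ones. Put
\[
L=\Bigl\lfloor\frac{\ln N}{2\ln(1/\delta)}\Bigr\rfloor,\qquad\text{so that }\delta^{-L}\le N^{1/2},
\]
and call a set $U\subseteq X$ \emph{light} if $|U|\le t$ and $U$ has at most $L$ points in each column.

\subsection*{Deleted columns}

One residue class modulo $M$ absorbs one column. To absorb $k$ columns with a single shift we devote one base-$M$ digit of the shift to each. For an integer $a$ and $0\le l<k$ let $\operatorname{dig}_l(a)=\lfloor a/M^l\rfloor\bmod M$; this is the digit at position $l$ in the base-$M$ expansion of $a\bmod M^k$. Let $I_0$ be the set of integers $a$ with $\operatorname{dig}_l(a)=0$ for at least one $l<k$.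

\begin{lemma}\label{lem:digits}
\begin{enumerate}
\item[(i)] Any $M^k$ consecutive integers contain at most $\frac kMM^k$ elements of $I_0$.
\item[(ii)] For any integers $i_0,\dots,i_{\nu-1}$ with $\nu\le k$ there is $0\le s<M^k$ with $i_0-s,\dots,i_{\nu-1}-s\in I_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For each $l$, exactly $M^{k-1}$ residues modulo $M^k$ have digit $0$ at position $l$.

(ii) Write $s=\sum_{l<k}s_lM^l$ with digits $s_l\in\{0,\dots,M-1\}$ to be chosen. The terms $s_{l'}M^{l'}$ with $l'>l$ are multiples of $M^{l+1}$, so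
\[
\operatorname{dig}_l(i_l-s)=\Bigl(\Bigl\lfloor\frac{i_l-\sum_{l'<l}s_{l'}M^{l'}}{M^l}\Bigr\rfloor-s_l\Bigr)\bmod M ,
\]
which depends only on $s_0,\dots,s_l$. Choose $s_0,\dots,s_{\nu-1}$ in turn so that this is $0$ for $l=0,\dots,\nu-1$, and put $s_l=0$ for $l\ge\nu$.
\end{proof}

The proof works for any base and any number of digits. With base $3$ and two digits, $I_0$ consists of the residues $0,1,2,3,6$ modulo $9$. For $i_0=5$ and $i_1=7$ we get $s_0=2$, then $s_1=\lfloor(7-2)/3\rfloor=1$, so $s=5$, and indeed $5-5=0$ and $7-5=2$ lie in $I_0$.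

\subsection*{Random holes}

Let $\Omega=\{(i,j):0\le i<q,\ -Q_1\le j<Q\}$. For $U\subseteq X$ and $P\in\mathcal P$ let
\[
S_P(U)=\{(i,j-P(i)):(i,j)\in U\},
\]
the preimage of $U$ under $\varphi_{0,P}$. It has $|U|$ points and lies in $\Omega$ by \eqref{eq:Pbound}.

\begin{lemma}\label{lem:holes}
There is $D\subseteq\Omega$ with $|D\cap X|\le2\delta|X|$ such that for every light set $U\subseteq X$ some $P\in\mathcal P$ satisfies $S_P(U)\subseteq D$.
\end{lemma}

One set $D$ must serve all light sets, of which there may be $e^{\Theta(h^2)}$. The second moment estimate below, used through Chebyshev's inequality, would bound the failure probability for one $U$ only by $3t^2N^{-1/2}$, which is too weak for a union bound. Janson's inequalities turn the same estimate into an exponential bound. We use them in the following form \cite[Theorems 8.1.1 and 8.1.2]{AS}. Let $D$ be a random subset of a finite set $\Omega$ whose elements are included independently, let $(S_P)_{P\in\mathcal P}$ be a finite indexed family of subsets of $\Omega$, and let $\mathcal E_P$ be the event $S_P\subseteq D$. Put $\mu=\sum_P\mathbb P[\mathcal E_P]$,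 and let $\Delta$ be the sum of $\mathbb P[\mathcal E_P\wedge\mathcal E_{P'}]$ over ordered pairs $P\ne P'$ with $S_P\cap S_{P'}\ne\emptyset$. Then $\mathbb P[\text{no }\mathcal E_P\text{ occurs}]\le e^{-\mu+\Delta/2}$, and if $\Delta\ge\mu$, also $\mathbb P[\text{no }\mathcal E_P\text{ occurs}]\le e^{-\mu^2/(2\Delta)}$. With $\bar\Delta=\mu+\Delta$ and $\mu>0$ it follows that in all cases
\begin{equation}\label{eq:janson}
\mathbb P[\text{no }\mathcal E_P\text{ occurs}]\le e^{-\mu^2/(2\bar\Delta)}.
\end{equation}
For $\Delta\ge\mu$ this follows from $\Delta\le\bar\Delta$, and for $\Delta<\mu$ from $-\mu+\Delta/2<-\mu/2\le-\mu^2/(2\bar\Delta)$.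

\begin{proof}[Proof of Lemma~\ref{lem:holes}]
Let $D$ contain each point of $\Omega$ independently with probability $\delta$. Since $\mathbb E|D\cap X|=\delta|X|$, Markov's inequality gives $|D\cap X|\le2\delta|X|$ with probability at least $\frac12$. It remains to show that the second property holds with probability more than $\frac12$. For $U=\emptyset$ there is nothing to prove.

Fix a nonempty light set $U$ and write $S_P=S_P(U)$. Let $U_i=\{j:(i,j)\in U\}$ and $n_i=|U_i|\le L$; then $\sum_in_i^2\le(\sum_in_i)^2\le t^2$. We have $\mu=N^k\delta^{|U|}$ and $\mathbb P[\mathcal E_P\wedge\mathcal E_{P'}]=\delta^{2|U|-|S_P\cap S_{P'}|}$. The pairs $P=P'$ sum to $\mu$, so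
\[
\frac{\bar\Delta}{\mu^2}=N^{-2k}\sum_{(P,P'):\,S_P\cap S_{P'}\ne\emptyset}\delta^{-|S_P\cap S_{P'}|},
\]
where the diagonal pairs are included. Fix $P'$. For $P\in\mathcal P$ let $\Sigma$ be the set of columns that contain a point of $S_P\cap S_{P'}$. If $i\in\Sigma$, then $j-P(i)=j'-P'(i)$ for some $j,j'\in U_i$, so $P(i)$ is one of the at most $n_i^2$ numbers $P'(i)+j-j'$. For $\nu\ge1$ note that $\sum_{|K|=\nu}\prod_{i\in K}n_i^2\le(\sum_in_i^2)^\nu\le t^{2\nu}$, where $K$ runs over $\nu$-sets of columns. We classify $P$ by $|\Sigma|$.

\emph{Case $|\Sigma|\ge k$.} Choose a $k$-set $K\subseteq\Sigma$. The polynomial $P$ is determined by its values on $K$, so there are at most $t^{2k}$ such $P$. Each contributes at most $\delta^{-|U|}\le\delta^{-t}\le N^{k/4}$, by (P1).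

\emph{Case $|\Sigma|=\nu$ with $1\le\nu\le k-1$.} Given $\Sigma$, the values of $P$ on $\Sigma$ and the coefficients $a_\nu,\dots,a_{k-1}$, we know the values of $\sum_{e<\nu}a_ei^e$ at $\nu$ points, and these determine $a_0,\dots,a_{\nu-1}$. So there are at most $N^{k-\nu}t^{2\nu}$ such $P$. Since $U$ is light, $|S_P\cap S_{P'}|\le\sum_{i\in\Sigma}n_i\le\nu L$, so each $P$ contributes at most $\delta^{-\nu L}\le N^{\nu/2}$.

Summing over the $N^k$ choices of $P'$ and using $\xi=t^2N^{-1/2}\le\frac12$ from (P3),
\[
\frac{\bar\Delta}{\mu^2}\le N^{-k}t^{2k}N^{k/4}+\sum_{\nu=1}^{k-1}N^{-\nu}t^{2\nu}N^{\nu/2}\le\xi^k+\sum_{\nu\ge1}\xi^\nu\le\xi+2\xi=3t^2N^{-1/2}.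
\]
By \eqref{eq:janson}, the probability that no $P$ has $S_P(U)\subseteq D$ is at most $\exp\bigl(-N^{1/2}/(6t^2)\bigr)$. A set of at most $t$ points of $X$ can be listed as a sequence of length $t$ over $X$ and one blank symbol, so there are at most $(qQ+1)^t\le(3/2)^{ht}$ light sets, by (P2). By (P3) the probability that some light set fails is less than $\frac12$.
\end{proof}

\subsection*{Assembling $H$}

\begin{proof}[Proof of Proposition~\ref{prop:H}]
Let $X^\circ=\{(i,j):0\le i<q-q_1,\ 0\le j<Q-Q_1\}$. By \eqref{eq:Pbound}, $\varphi_{s,P}(X^\circ)\subseteq X$ for all $0\le s<q_1$ and $P\in\mathcal P$. Let $R=\{(i,j)\in X^\circ:i\in I_0\}$, let $D$ be as in Lemma~\ref{lem:holes}, and put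
\[
H=X^\circ\setminus(R\cup D).
\]

\emph{Size.} We have $|X\setminus X^\circ|\le q_1Q+qQ_1$. Since $q-q_1=(8dh-1)M^k$ is a multiple of $M^k$, Lemma~\ref{lem:digits}(i) gives $|R|\le\frac kM(q-q_1)(Q-Q_1)\le\frac kM|X|$. By \eqref{eq:losses},
\[
|X\setminus H|\le|X|\Bigl(\frac{q_1}q+\frac{Q_1}Q+\frac kM+2\delta\Bigr)<\frac{4|X|}{8dh}=\frac{|X|}{2dh}<\frac{|X|}{d(2h-1)}.
\]

\emph{Avoiding $T$.} Let $T\subseteq X$ with $|T|\le t$. Call a column \emph{heavy} if it contains more than $L$ points of $T$, hence at least $L+1>\frac{\ln N}{2\ln(1/\delta)}$ points. By (P1) the number of heavy columns is at most $2t\ln(1/\delta)/\ln N\le k/2$. Lemma~\ref{lem:digits}(ii) gives $0\le s<q_1$ with $i-s\in I_0$ for every heavy column $i$. The set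
\[
U=\{(i-s,j):(i,j)\in T,\ i\text{ not heavy},\ 0\le i-s<q\}\subseteq X
\]
is light, so there is $P\in\mathcal P$ with $S_P(U)\subseteq D$. We have $\varphi_{s,P}(H)\subseteq\varphi_{s,P}(X^\circ)\subseteq X$. Suppose that some $(a,y)\in H$ has $\varphi_{s,P}(a,y)=(i,j)\in T$, so that $a=i-s$ and $y=j-P(a)$. If $i$ is heavy, then $a\in I_0$ and $(a,y)\in R$. If $i$ is not heavy, then $(a,j)\in U$ because $0\le a<q$, and $(a,y)=(a,j-P(a))\in S_P(U)\subseteq D$. Both conclusions contradict $(a,y)\in H$. Hence $\varphi_{s,P}(H)\subseteq X\setminus T$.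
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $r\ge2$, let $h$ be a prime large enough for Lemma~\ref{lem:param}, let $X$ be the grid of Section~\ref{sec:X}, and let $H$ be given by Proposition~\ref{prop:H}. We apply Proposition~\ref{prop:criterion} with $b=4h$. All vectors of $X$ have first coordinate $1$. Lemma~\ref{lem:density} gives the spanning property and (C1), and Lemma~\ref{lem:Bfree} gives (C2). Proposition~\ref{prop:H} gives (C3), and also (C4), because $(r-1)(4h-1)<t$ and the linear map $g_{s,P}$ acts on the points of the grid as the injective map $\varphi_{s,P}$.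

So $A=A_H$ is a Rado matrix with $m(A)>m(B_h)$ and $m(X)<m(A,B_h)$, and $X$ is a Ramsey configuration for $(A,B_h,\dots,B_h)$. Choose $\theta$ with $1/m(A,B_h)<\theta<1/m(X)$. If $p\ge n^{-\theta}$, then $pn^{1/m(X)}\ge n^{1/m(X)-\theta}\to\infty$, and Theorem~\ref{thm:config}(a) gives $\mathbb P[[n]_p\to(A,B_h,\dots,B_h)]\to1$. \qed

\begin{thebibliography}{9}

\bibitem{AP}
Elad Aigner-Horev and Yury Person, \emph{An Asymmetric Random Rado Theorem: 1-statement}, arXiv:1906.05614 (2019).

\bibitem{AS}
Alon and Spencer, \emph{The Probabilistic Method}.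

\end{thebibliography}
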